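# Pulling a string in projective space: almost extremal metrics on $\mathbb{RP}^3$ that do not converge to $\mathbb{RP}^3$

## 1. Round projective space and a string pulled tight

Write the unit sphere in $\mathbb C^2$ as
$$S^3=\{(\cos r\,e^{it},\ \sin r\,e^{i\theta})\},\qquad r\in[0,\tfrac{\pi}{2}],\qquad g_0=dr^2+\sin^2 r\,d\theta^2+\cos^2 r\,dt^2 ,$$
and let $\mathbb{RP}^3=S^3/\{(\theta,t)\sim(\theta+\pi,t+\pi)\}$. We measure this space by hand.

The volume element is $\sin r\cos r\,dr\,d\theta\,dt$, and the angles contribute $(2\pi)^2/2=2\pi^2$ after the identification. Hence $\operatorname{Vol}(\mathbb{RP}^3)=2\pi^2\cdot\frac12=\pi^2$. The distance is $\bar d(x,y)=\arccos|\langle x,y\rangle|$, so the diameter is $\pi/2$. The torus $\{r=\mathrm{const}\}$ has area $2\pi^2\sin r\cos r=\pi^2\sin 2r$; it is minimal only at $r=\pi/4$, with area $\pi^2$. The totally geodesic projective planes are half of a great $2$-sphere and have area $2\pi$, which is smaller than $\pi^2$. The curve $\gamma=\{r=0\}$ is a closed geodesic of length $\pi$, since $t\sim t+\pi$ there. Its intrinsic distance $d_\gamma$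 agrees with $\bar d$ on $\gamma$, because both equal $\min\{|\Delta t|,\pi-|\Delta t|\}$ for $|\Delta t|\le\pi$.

Now imagine that $\gamma$ is a string and that we shorten it by a factor $\kappa\in[0,1]$, leaving everything else alone. Travelers may use the string as a shortcut, so distances become
$$d_\kappa(x,y)=\min\Big\{\bar d(x,y),\ \inf_{p,q\in\gamma}\big[\bar d(x,p)+\kappa\,d_\gamma(p,q)+\bar d(q,y)\big]\Big\}.\tag{1}$$
Try $\kappa=0$ on the points $x,y$ with $r=\frac\pi8$, $\theta=0$, and $t=0$, respectively $t=\frac\pi2$. Then $\langle x,y\rangle=\sin^2\frac\pi8\approx0.146$, so $\bar d(x,y)\approx1.424$. Each point is at distance $\frac\pi8$ from $\gamma$, since $|\langle x,(e^{it},0)\rangle|\le\cos\frac\pi8$ with equality attained. So $d_0(x,y)=\frac\pi4\approx0.785$. The new space is visibly different from $\mathbb{RP}^3$, although we touched only a set of measure zero.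

We check that (1) is a distance. The triangle inequality is clear unless both legs pass through $\gamma$. In that case the two excursions can be merged, because for $q,p'\in\gamma$
$$\bar d(q,y)+\bar d(y,p')\ \ge\ \bar d(q,p')=d_\gamma(q,p')\ \ge\ \kappa\,d_\gamma(q,p').$$
Since $d_\kappa\ge\kappa\bar d$, it is a metric for $\kappa>0$. For $\kappa=0$ it vanishes exactly when $x=y$ or $x,y\in\gamma$. On $\gamma$ we have $d_\kappa=\kappa d_\gamma$: "$\le$" is (1) with $p=x$, $q=y$, and "$\ge$" is $d_\kappa\ge\kappa\bar d$. For $\kappa=1$ nothing is gained by using the string, so $d_1=\bar d$. Let $X_\kappa$ be $\mathbb{RP}^3$ with the distance $d_\kappa$, where for $\kappa=0$ the curve $\gamma$ is collapsed to a point. Let $\iota:\mathbb{RP}^3\to X_\kappa$ be the natural map, which is $1$-Lipschitz.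

Can smooth metrics do this to $\mathbb{RP}^3$ while their scalar curvature stays above almost $6$, the value of the round metric, and while no closed minimal surface gets area less than $2\pi$? The rest of the lecture makes the question precise and answers it with yes.

## 2. Currents, flat distance, and the almost rigidity question

All manifolds are closed, oriented, smooth Riemannian $3$-manifolds. A **closed minimal surface** is a smooth immersion of a nonempty closed surface with zero mean curvature; its area is counted with multiplicity. $\operatorname{MinA}(M)$ is the infimum of the areas of closed minimal surfaces in $M$. (Everything below works unchanged if only embedded surfaces are allowed: the lower bound becomes weaker, and the upper bound uses an embedded surface.) For the round $\mathbb{RP}^3$ one has $\operatorname{Scalar}=6$ and $\operatorname{MinA}=2\pi$.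

**$\mathbb{RP}^3$ Rigidity Theorem (Bray–Brendle–Eichmair–Neves).** Let $(M^3,g)$ be diffeomorphic to $\mathbb{RP}^3$ and let $\mathcal A(M,g)$ be the infimum of the areas of embedded surfaces in $M$ diffeomorphic to $\mathbb{RP}^2$. This infimum is attained by an embedded minimal $\mathbb{RP}^2$, so $\operatorname{MinA}(M)\le\mathcal A(M,g)$. Moreover
$$\mathcal A(M,g)\cdot\min_M\operatorname{Scalar}\le12\pi,\tag{2}$$
with equality if and only if $(M,g)$ is isometric to the standard $\mathbb{RP}^3$ up to scaling. In particular, if $\operatorname{Scalar}\ge6$ and $\operatorname{MinA}(M)\ge2\pi$, then $M$ is isometric to the standard $\mathbb{RP}^3$.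

To speak of limits we use the Sormani–Wenger theory.

**Definition (integral current space).** An integral current space $(X,d,T)$ is a metric space with an integral current $T$ on its completion such that $X$ is exactly the set of points at which the mass measure $\|T\|$ has positive lower density. A closed oriented Riemannian manifold is one, with $T=[\![M]\!]$ given by integration and mass $\mathbf M(T)=\operatorname{Vol}(M)$.

The density condition discards thin parts. If a hair (a segment) is attached to a flat disc and $T$ is integration over the disc, then $\|T\|$ vanishes near every point of the hair except its foot, so the hair is not part of the space. We use these facts about an $m$-dimensional current $T$ and a Lipschitz map $\varphi$: the push-forward satisfies $\partial\varphi_\#T=\varphi_\#\partial T$, $\|\varphi_\#T\|\le\operatorname{Lip}(\varphi)^m\varphi_\#\|T\|$, and hence $\mathbf M(\varphi_\#T)\le\operatorname{Lip}(\varphi)^m\mathbf M(T)$.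

**Definition (intrinsic flat distance).** $d_{\mathcal F}\big((X_1,d_1,T_1),(X_2,d_2,T_2)\big)$ is the infimum of $\mathbf M(\mathcal B)+\mathbf M(\mathcal R)$ over all isometric (distance-preserving) maps $\varphi_i$ of $X_i$ into a common complete metric space and all integral currents $\mathcal B$ (of dimension $m+1$) and $\mathcal R$ (of dimension $m$) with $\varphi_{1\#}T_1-\varphi_{2\#}T_2=\partial\mathcal B+\mathcal R$. We write $M_j\xrightarrow{\mathcal F}M_0$ if $d_{\mathcal F}(M_j,M_0)\to0$, and $M_j\xrightarrow{V\mathcal F}M_0$ if moreover the volumes (masses) converge to that of $M_0$.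

For example, taking $\mathcal B=0$ shows $d_{\mathcal F}(M,0)\le\operatorname{Vol}(M)$, so round $2$-spheres of radius $1/j$ converge to the zero space. Two precompact integral current spaces have $d_{\mathcal F}=0$ if and only if there is a current-preserving isometry between them (Sormani–Wenger, J. Differential Geom. 87 (2011)).

**Problem (Sormani, "Scalar Curvature and Intrinsic Flat Convergence", arXiv:1606.08949 (2016)).** Let $V_0,D_0>0$ and let $M_j^3$, $j\ge2$, be diffeomorphic to $\mathbb{RP}^3$ with
$$\operatorname{Scalar}_j\ge\tfrac{6(j-1)}j,\quad\operatorname{MinA}(M_j)=2\pi,\quad\operatorname{Vol}(M_j)\le V_0,\quad\operatorname{Diam}(M_j)\le D_0 .$$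
(a) Prove or disprove that $M_j\xrightarrow{\mathcal F}\mathbb{RP}^3$. (b) Determine whether, moreover, $M_j\xrightarrow{V\mathcal F}\mathbb{RP}^3$.

In that paper the bound is written $\operatorname{Scalar}_j\ge\frac{6j}{j-1}$. This number exceeds $6$, so (2) would give $\operatorname{MinA}(M_j)\le\mathcal A<2\pi$ and the hypotheses could not all hold. The bound is therefore taken to approach $6$ from below.

Two cases can be settled at once. If the $M_j$ have constant positive curvature, then each $M_j$ is the round $\mathbb{RP}^3$ scaled by some $\lambda$. Its $\operatorname{MinA}$ is $2\pi\lambda^2$, so $\lambda=1$ and $M_j=\mathbb{RP}^3$. If $\operatorname{Scalar}_j\ge6$, the Rigidity Theorem again gives $M_j=\mathbb{RP}^3$. All freedom is in the small amount by which the scalar curvature may dip below $6$.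

Put $\Xi_\kappa=\iota_\#[\![\mathbb{RP}^3]\!]$, the current that makes $X_\kappa$ an integral current space (checked in Section 7).

**Theorem 1.** Let $\kappa\in[0,1)$, $\varepsilon_j>0$ with $\varepsilon_j\to0$, $V_0>\pi^2$, $D_0>\pi/2$. There are Riemannian manifolds $M_j$ diffeomorphic to $\mathbb{RP}^3$, $j\ge2$, with
$$\operatorname{Scalar}_j\ge6-\varepsilon_j,\quad\operatorname{MinA}(M_j)=2\pi,\quad\operatorname{Vol}(M_j)\le V_0,\quad\operatorname{Diam}(M_j)\le D_0,$$
such that $M_j\to X_\kappa$ in the Gromov–Hausdorff and $V\mathcal F$ senses, with $\operatorname{Vol}(M_j)\to\pi^2$. The spaces $X_\kappa$, $\kappa\in[0,1]$, are pairwise non-isometric, and $X_1=\mathbb{RP}^3$.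

**Corollary 2.** The assertion in (a) is disproved, and the answer to (b) is no: for every $V_0>\pi^2$ and $D_0>\pi/2$ there are sequences satisfying all hypotheses of the Problem with $M_j\xrightarrow{V\mathcal F}X_\kappa\not\cong\mathbb{RP}^3$, and $\operatorname{Vol}(M_j)\to\pi^2=\operatorname{Vol}(\mathbb{RP}^3)$. There are also admissible sequences with no $\mathcal F$-limit.

Nothing is claimed for smaller $V_0$ or $D_0$. Since the volumes do converge to $\pi^2$, adding volume convergence as a hypothesis would not help.

## 3. Torus-symmetric metrics, and two profiles that cannot shorten the string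

We look for metrics that are round outside a thin tube $C_\sigma=\{r<\sigma\}$ and invariant under translations in $\theta$ and $t$:
$$g=e^{-2f}\,h_0+w^2\cos^2r\,dt^2,\qquad h_0=dr^2+\sin^2r\,d\theta^2,\qquad w=e^u,\tag{3}$$
with $f,u$ functions of $r$. The length element on the string is $w(0)\,dt$, so we want $w(0)=\kappa<1$. A logarithmic variable is convenient near the axis:
$$s=-\log\tan\tfrac r2,\qquad ds=-\frac{dr}{\sin r},\qquad \sin r=\operatorname{sech}s,\qquad \cos r=\tanh s,\qquad r\le2e^{-s}.$$
Indeed $\tan\frac r2=e^{-s}$ gives the formulas for $\sin r,\cos r$, and $\frac r2\le\tan\frac r2$ gives the last one. The axis is $s=\infty$. Let $s_1=-\log\tan\frac\sigma2$, so that $r\ge\sigma$ means $s\le s_1$.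

**Scalar curvature of (3).** For a warped product $h+c^2dt^2$ over a surface one has $R=2K_h-2\,\Delta_hc/c$. (Check: $h=h_0$, $c=\cos r$ gives $2+4=6$.) For $h=e^{-2f}h_0$ we have $K_h=e^{2f}(1+\Delta_0f)$ and $\Delta_h=e^{2f}\Delta_0$, where $\Delta_0$ is the Laplacian of $h_0$. On radial functions $\Delta_0=\frac1{\sin r}\partial_r(\sin r\,\partial_r)$, and $\partial_s=-\sin r\,\partial_r$, so $\Delta_0=\cosh^2s\,\partial_s^2$. Also $\Delta_0\cos r=-2\cos r$. With $c=w\cos r$,
$$\frac{\Delta_0c}c=\frac{\Delta_0w}w-2\tan r\,\frac{w_r}w-2,\qquad 2\tan r\,\frac{w_r}w=2\tan r\,u_r=-\frac{2u_s}{\tanh s},\qquad\frac{w_{ss}}w=u_{ss}+u_s^2 .$$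
Therefore
$$R=2e^{2f}\Big(3+\cosh^2s\,\big[f_{ss}-u_{ss}-u_s^2\big]-\frac{2u_s}{\tanh s}\Big).\tag{4}$$

**First profile: $f=0$.** The obvious attempt changes only the length of the $t$-circles. Suppose $f=0$, $w\le1$, $w=1$ for $r\ge\sigma$, $w$ is a smooth function of $r^2$ at the axis, and merely $R\ge0$. Multiplying (4) by $\frac12w\operatorname{sech}^2s$ gives $w_{ss}+2\frac{\operatorname{sech}^2s}{\tanh s}w_s\le3w\operatorname{sech}^2s$. Multiplying by $\tanh^2s$,
$$(\tanh^2s\;w_s)_s\le3\,w\operatorname{sech}^2s\tanh^2s\le(\tanh^3s)_s .$$
Integrate from $s$ to $\infty$. Since $w_s=-\sin r\,w_r\to0$,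
$$-\tanh^2s\;w_s\le1-\tanh^3s\le3(1-\tanh s)\le6e^{-2s}.$$
Another integration from $s_1$ to $\infty$ gives $1-w(0)\le3\tan^2\frac\sigma2/\cos^2\sigma$. So as the tube gets thin, the string cannot be shortened by a definite factor. The exact obstacle is the term $-\cosh^2s\,w_{ss}$: a decreasing $w$ must flatten out at the axis, which costs a positive $w_{ss}$, and near the axis the factor $\cosh^2s$ is enormous.

**Second profile: $f=u$.** The bracket in (4) suggests canceling $u_{ss}$ by $f_{ss}$. With $f=u$ the areas $2\pi^2e^{-f}w\sin r\cos r$ of the tori do not even change. What remains in the bracket is $-u_s^2$. Suppose again $R\ge0$ and $\sigma\le\frac1{10}$, so that $\sinh s\ge\sinh s_1=\cot\sigma\ge1$ in the tube. With $y=\cosh s\,|u_s|$, (4) gives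
$$y^2\le3+\frac{2|u_s|}{\tanh s}=3+\frac{2y}{\sinh s}\le3+2y,$$
hence $y\le3$. So $|u_s|\le3\operatorname{sech}s\le6e^{-s}$, and the total change of $u$ is at most $6e^{-s_1}=6\tan\frac\sigma2$. This fails as well, and now only because $u_s^2$ must be pointwise smaller than about $3\operatorname{sech}^2s$.

**What rescues the second profile.** Although $u_s^2$ cannot be pointwise that small, its integral in $s$ can be as small as we like, because $u$ has an infinitely long $s$-interval over which to fall. So we put the integral into $f$: set $f_s=u_s-B$ with $B(s)=\int_s^\infty u_\tau^2\,d\tau$, so that $f_{ss}=u_{ss}+u_s^2$ and the bracket vanishes identically. Two repairs are then needed. First, $B$ does not vanish outside the support of $u_s$, so $f$ has to be cut off near $r=\sigma$. The cost is $B\cosh^2s$ at $s\approx s_1$, which is harmless if $B$ is made small after $s_1$ is fixed. Second, the factor $e^{2f}\approx e^{-2\Lambda}$ in front of (4) would spoil $R\ge6-\eta$ near the axis, so we include an extra positive term $Q\operatorname{sech}^2$ in the integrand of $B$.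

## 4. The corrected drawstring metric

**Parameters.** Let $\Lambda\ge0$ (the string will be shortened by the factor $\kappa'=e^{-\Lambda}$), $\eta\in(0,1)$, $\sigma=\eta/10$, $s_1=-\log\tan\frac\sigma2$, $Q=3e^{2\Lambda+2}$. Choose first $s_0\ge s_1+2$ large and then $T\ge1$ large so that $B_0:=\frac{4\Lambda^2}T+2Qe^{-2s_0}$ satisfies
$$B_0(s_0+2-s_1)\le\tfrac\eta{20},\qquad B_0\cosh^2(s_1+1)\le\tfrac\eta{20},\qquad e^{2\Lambda+2}e^{-s_0}\le\tfrac\eta{20}.\tag{5}$$
This is possible: as $s_0\to\infty$ the contributions of $2Qe^{-2s_0}$ tend to $0$, and once $s_0$ is fixed, those of $4\Lambda^2/T$ tend to $0$ as $T\to\infty$. Since $s_0+2-s_1\ge4$, we have $B_0\le\frac1{20}$.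

**Profiles.** Let $\zeta:\mathbb R\to[0,1]$ be smooth nondecreasing with $\zeta=0$ on $(-\infty,0]$, $\zeta=1$ on $[1,\infty)$, $\zeta'\le2$. For $i=0,1$ let $\chi_i$ be smooth nondecreasing with $\chi_i=0$ for $s\le s_i$, $\chi_i=1$ for $s\ge s_i+1$, $\chi_i'\le2$. Put
$$u(s)=-\Lambda\,\zeta\Big(\frac{\log(s-s_0)}T\Big)\ \ (s>s_0),\qquad u=0\ \ (s\le s_0+1),\qquad w=e^u\le1 .$$
The definitions agree on the overlap; $u_s\le0$ is supported in $1\le s-s_0\le e^T$, and $u=-\Lambda$ beyond. Define
$$B(s)=\int_s^\infty\big(u_\tau^2+Q\chi_0\operatorname{sech}^2\tau\big)\,d\tau,\qquad f_s=u_s-\chi_1B,\qquad f=0\ \text{ for }s\le s_1,$$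
and let $g$ be the metric (3).

**Step 1. $B\le B_0$, and $f$ stays close to $u$.** The purpose is to control all sizes by (5). Substituting $x=\log(s-s_0)/T$, so that $u_s=-\Lambda\zeta'(x)/(T(s-s_0))$ and $ds=T(s-s_0)\,dx$,
$$\int u_s^2\,ds\le\int(s-s_0)u_s^2\,ds=\frac{\Lambda^2}T\int_0^1\zeta'(x)^2dx\le\frac{4\Lambda^2}T ;\tag{6}$$
the first inequality holds because $s-s_0\ge1$ on the support. (A linear $u$ over an interval of length $L$ starting at $s_0$ would give $\int(s-s_0)u_s^2=\Lambda^2/2$; the logarithm makes this weighted integral small too.) Since $\int_{s_0}^\infty\operatorname{sech}^2=1-\tanh s_0\le2e^{-2s_0}$, we get $B\le B_0$. By Fubini and $\operatorname{sech}^2\tau\le4e^{-2\tau}$,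
$$\int_{s_1}^\infty\chi_1B\,ds\le B_0(s_0-s_1)+\int_{s_0}^\infty(\tau-s_0)\big(u_\tau^2+4Qe^{-2\tau}\big)d\tau\le B_0(s_0-s_1)+\frac{4\Lambda^2}T+Qe^{-2s_0}\le\frac\eta{20},$$
using $\int_{s_0}^\infty4(\tau-s_0)e^{-2\tau}d\tau=e^{-2s_0}$, the fact that the last two terms are at most $B_0$, and (5). As $f=u-\int_{s_1}^s\chi_1B$ for $s\ge s_1$,
$$u-\tfrac\eta{20}\le f\le u,\qquad\text{in particular } f\ge-\Lambda-1 .\tag{7}$$

**Step 2. $g$ is a smooth metric on $\mathbb{RP}^3$.** We check the two ends. For $r\ge\sigma$ we have $f=u=0$, so $g=g_0$. Near $r=0$ the function $w$ is constant and $\chi_0=\chi_1=1$, so $f_s=-Q(1-\tanh s)$, i.e. $f_r=Q(1-\cos r)/\sin r=Q\tan\frac r2$. Thus $f=\mathrm{const}-2Q\log\cos\frac r2$ is a smooth function of $r^2$, and $g$ is smooth across the axis. In between all functions are smooth. So $g$ is smooth on $S^3$. It is invariant under the torus action, hence descends to $\mathbb{RP}^3$, with $\partial_\theta$ and $\partial_t$ as Killing fields. We write $M$ for $\mathbb{RP}^3$ as a manifold.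

**Step 3. $R\ge6-\eta$.** We evaluate the bracket in (4). Since $\chi_1=1$ on the supports of $u_s$ and $\chi_0$ (they lie in $s\ge s_0\ge s_1+2$),
$$f_{ss}=u_{ss}-\chi_1'B-\chi_1B_s=u_{ss}-\chi_1'B+u_s^2+Q\chi_0\operatorname{sech}^2s,$$
so $\cosh^2s\,[f_{ss}-u_{ss}-u_s^2]=Q\chi_0-\chi_1'B\cosh^2s$. The last term in (4), $-2u_s/\tanh s$, is $\ge0$. Now:

* $s\le s_1$: $g=g_0$ and $R=6$.
* $s_1\le s\le s_1+1$: $u=0$, so $f\ge-\frac\eta{20}$, and $R\ge2e^{-\eta/10}\big(3-2B_0\cosh^2(s_1+1)\big)\ge(1-\frac\eta{10})(6-\frac\eta5)\ge6-\eta$.
* $s_1+1\le s\le s_0+1$: $u=0$ and $\chi_1'=0$, so $R\ge6e^{2f}\ge6e^{-\eta/10}\ge6-\eta$.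
* $s\ge s_0+1$: $\chi_0=1$, $\chi_1'=0$, $f\ge-\Lambda-1$, so $R\ge2e^{2f}Q\ge2e^{-2\Lambda-2}Q=6$.

By continuity the bound holds on the axis as well.

**Step 4. The only minimal torus $\{r=\mathrm{const}\}$ is $\{r=\pi/4\}$, of area $\pi^2$.** We will meet invariant tori in Section 5 and must know their areas. For $0<r<\frac\pi2$ the torus has area $2\pi^2b$ with $b=e^{-f}w\sin r\cos r$. The translations in $\theta,t$ act transitively on it, so its mean curvature and $f$ are constant on it. The first variation of area under the normal field $\partial_r$ is therefore a nonzero multiple of the mean curvature, and the torus is minimal iff $b_s=0$. Since $-f_s+u_s=\chi_1B$,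
$$\frac d{ds}\log b=\chi_1B-\tanh s+\frac{\operatorname{sech}^2s}{\tanh s}=\chi_1B-\frac{\cos2r}{\cos r}.$$
For $r\le\sigma\le\frac1{10}$ we have $\chi_1B\le\frac1{20}<\cos\frac15\le\frac{\cos2r}{\cos r}$, so this is negative. For $r\ge\sigma$ it equals $-\cos2r/\cos r$, which vanishes only at $r=\frac\pi4$; there $b=\frac12$.

**Step 5. The tube is small.** Let $\rho$ be the $g$-length of a radial segment from $r=\sigma$ to $r=0$. For $s\le s_0$ we have $f\ge-\frac\eta{20}$, so $e^{-f}\le2$ and $e^{-2f}\le2$. For $s\ge s_0$ we have $r\le2e^{-s_0}$ and $f\ge-\Lambda-1$. Integrating $e^{-f}dr$, and the volume element $2\pi^2e^{-2f}w\sin r\cos r\,dr\le2\pi^2e^{-2f}r\,dr$, and using (5),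
$$\rho\le2\sigma+2e^{\Lambda+1}e^{-s_0}\le2\sigma+\tfrac\eta{10},\qquad|C_\sigma|_g\le2\pi^2\sigma^2+4\pi^2e^{2\Lambda+2}e^{-2s_0}\le2\pi^2\sigma^2+\tfrac{\pi^2\eta}5.\tag{8}$$
Also $|C_\sigma|_{g_0}=\pi^2\sin^2\sigma\le\pi^2\sigma^2$. On $\gamma$ the $g$-length element is $\kappa'dt$, and $w\ge\kappa'$ everywhere.

## 5. A lower bound for the area of every closed minimal surface

Put $\bar v(\eta)=3\pi^2\sigma^2+\frac{\pi^2\eta}5$. Since $\sigma=\eta/10$, $\bar v<\frac{\pi^2}4$, and $|C_\sigma|_g+|C_\sigma|_{g_0}\le\bar v$. Let $V=|M|_g$. Let $I$ be the isoperimetric profile of $S^3$, the least perimeter for given volume. By Lévy it is continuous, nondecreasing on $(0,\pi^2]$, symmetric about $\pi^2$, and $I(\pi^2)=4\pi$. Let $\mu$ be the invariant probability measure on great circles of $S^3$, and $p(\sigma)$ the $\mu$-measure of those meeting $\{r\le\sigma\}\subset S^3$. As $\sigma\downarrow0$ these closed sets of circles decrease, by compactness, to the set of great circles meeting the circle $\{r=0\}$. That set is $\mu$-null: planes spanned by $v_1,v_2\in\mathbb R^4$ that meet the plane spanned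 by $e_1,e_2$ satisfy $\det(e_1,e_2,v_1,v_2)=0$, the zero set of a nonzero polynomial. So $p(\sigma)\to0$. Put
$$a(\eta)=\min\big\{2\pi(1-p(\sigma)),\ \tfrac12I(\pi^2-2\bar v(\eta))-2\pi^2\sigma\big\}\le2\pi .$$
It depends only on $\eta$, and $a(\eta)\to2\pi$ as $\eta\to0$. Take $\eta$ so small that $a(\eta)>0$.

**Proposition 3.** For every $\Lambda\ge0$, every closed minimal surface $F:\Sigma\to(M,g)$ has area $\ge a(\eta)$.

The natural first argument is integral geometry: a surface that meets every projective line must have area almost $2\pi$, since most lines stay in the round region. This stops at surfaces that miss lines. The torus $\{r=\frac\pi4\}$, for instance, misses $\gamma$, and nothing so far excludes a tiny closed minimal surface inside $C_\sigma$. The way past this point is not to estimate the given surface at all. A surface that is invisible to the parity of lines bounds a region. From that region we produce, by minimization, a *stable* minimal surface of no larger area. Stability together with the two Killing fields makes it an invariant torus, and Step 4 of Section 4 says that the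 only minimal one has area $\pi^2>2\pi$.

We recall the tools. The **perimeter** of $E$ in an open set $O$ is $P(E;O)=\sup\int_E\operatorname{div}Y$ over $C^1$ fields $Y$ with compact support in $O$ and $|Y|\le1$; $P(E)=P(E;M)$. For a ball with smooth boundary it is the area of the sphere. Sets are considered modulo null sets where appropriate. If $P(E;O)<\infty$, the perimeter measure is $\mathcal H^2$ restricted to the reduced boundary $\partial^*E$, the Gauss–Green formula holds, and $\mathcal H^2$-a.e. point off $\partial^*E$ has density $0$ or $1$. Federer's criterion says that $P(E;O)<\infty$ whenever the topological boundary of $E$ in $O$ has finite $\mathcal H^2$-measure; $P(E;O)$ is then at most that measure. Finally $P(G\cap H)+P(G\cup H)\le P(G)+P(H)$. On a two-sided minimal surface with unit normal $\nu$ the **Jacobi operator** is $L=\Delta+|A|^2+\operatorname{Ric}(\nu,\nu)$. Pushing with normal speed $\phi$ changes the mean curvature (divergence of the normal) at the rate $-L\phi$, and the second variation of area is $-\int\phi L\phi$. The smallest eigenvalue of $-L$ is called $\lambda_1$.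

Suppose, for contradiction, that $\operatorname{area}(\Sigma)<a(\eta)$. Let $S=F(\Sigma)$, so $\mathcal H^2(S)\le\operatorname{area}(\Sigma)$. From here until the end of this section, perimeters and areas are taken in $g$ unless marked otherwise.

### 5.1 Sheets, null sets and barriers

**Step 1. Decompose $S$ locally into sheets.** The given surface is only immersed, so we first describe its image near a point $x\in S$. The set $F^{-1}(x)$ is finite. Choose disjoint neighborhoods of its points on which $F$ is an embedding. The image of the rest of $\Sigma$ is compact and misses $x$, so a small geodesic ball $B$ about $x$ meets only these embedded pieces. Each piece meets $B$ in a disc, because the squared distance to $x$ is convex on the piece near $x$. Discarding repetitions, $S\cap B=D_1\cup\dots\cup D_k$ with pairwise distinct embedded minimal discs $D_i\ni x$, closed in $B$, of finite area, each separating $B$ into two sides.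

**Step 2. Distinct sheets overlap in a null set, and have distinct germs at each common point.** This makes almost every point of $S$ simple. Suppose $\mathcal H^2(D_i\cap D_l)>0$, and let $y$ be a density point of $D_i\cap D_l$ in $D_i$. The tangent planes at $y$ agree, since otherwise the intersection near $y$ is a curve. Write both discs near $y$ as graphs over the common tangent plane. The difference $\phi$ of the graph functions is smooth, solves a linear homogeneous second-order elliptic equation with smooth coefficients, and vanishes on a set with density $1$ at the origin. If its Taylor expansion had a first nonzero homogeneous part $P_m$, of degree $m$, then $\phi(\epsilon z)\epsilon^{-m}=P_m(z)+O(\epsilon)$ on the unit disc. The rescaled zero set would lie in $\{|P_m|\le C\epsilon\}$, whose measure tends to $0$, contradicting density $1$. So $\phi$ vanishes to infinite order at $0$, and by strong unique continuation (Aronszajn) $\phi\equiv0$ near $0$: the discs coincide near $y$.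

Consider the set of points of $D_i$ near which $D_i$ coincides with $D_l$. It is open. It is also closed in $D_i$: at a limit point, which lies in $D_l$ since $D_l$ is closed in $B$, the tangent planes agree by continuity, the difference of graph functions vanishes on a nonempty open set, and unique continuation makes it vanish near the point. By connectedness, if this set is nonempty then $D_i\subset D_l$, and symmetrically $D_l\subset D_i$, contradicting distinctness. This proves both claims.

Call a point of $S$ **regular** if it lies in exactly one $D_i$. This does not depend on $B$, because the $D_i$ through a point correspond to the distinct germs of sheets there. Near a regular point $S$ is a single disc, since the other $D_l$ are closed in $B$ and miss the point. The non-regular set is closed and $\mathcal H^2$-null.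

**Step 3. Null sets do not disconnect.** We will have to ignore non-regular points. *If $O\subset M$ is open and connected and $Z\subset O$ is relatively closed with $\mathcal H^2(Z)=0$, then $O\setminus Z$ is connected.* If $O\setminus Z=A\sqcup A'$ with $A,A'$ open, then $\partial A\cap O\subset Z$, so $P(A;O)=0$ by Federer's criterion, and $A$ is null or of full measure in $O$. As $A$ and $A'$ are open, one of them is empty.

**Step 4. Each side of a sheet is a barrier.** The aim is (9) below: cutting a set down to one side of a sheet does not increase perimeter. On the piece of surface containing $D_i$ let $\phi=1-K\,d(x,\cdot)^2$, with $d$ the intrinsic distance. At $x$ the Laplacian of $d(x,\cdot)^2$ is $4$, so $L\phi(x)=-4K+|A|^2+\operatorname{Ric}(\nu,\nu)<0$ for $K$ large. Near $x$ we have $\phi>0$ and $L\phi<0$. The surfaces $\{\exp_y(\tau\phi(y)\nu(y))\}$, $|\tau|$ small, foliate a neighborhood of $x$. Let $X$ be their unit normal field in the direction of increasing $\tau$. As $|X|=1$, $\operatorname{div}X$ is the mean curvature of the leaf. It vanishes on $\tau=0$ and its $\tau$-derivative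 there is $-L\phi>0$. So if $B$ is small, $\operatorname{div}X$ has the sign of $\tau$ on $B$. Define the sides $H_i^\pm=\{\pm\tau>0\}\cap B$.

Let $H$ be one of the sides and let $Y=\mp X$ for $H=H_i^\pm$. Then $Y$ is the outer normal of $H$ along $D_i$, and $\operatorname{div}Y\ge0$ off $H$. Let $H\subset H'$ with $H'\setminus H\Subset B$ and $P(H';B)<\infty$, and apply Gauss–Green to $A=H'\setminus H$. Off $D_i$, the reduced boundary of $A$ is that of $H'$ (there is none inside the open set $H\subset H'$). At $\mathcal H^2$-a.e. $y\in D_i$ the set $H$ has density $\frac12$, so $H'$ has density $\frac12$ or $1$. In the first case $y\in\partial^*H'$ and $A$ has density $0$. In the second case $y\notin\partial^*H'$, and $A$ fills the half-space opposite to $H$, with outer normal $-Y$. Since $|Y|=1$,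
$$0\le\int_A\operatorname{div}Y\le\mathcal H^2\big((\partial^*H'\setminus D_i)\cap B\big)-\mathcal H^2(D_i\setminus\partial^*H').$$
Adding $\mathcal H^2(D_i\cap\partial^*H')$ to both terms on the right shows $P(H;B)=\mathcal H^2(D_i)\le P(H';B)$. Now take $H'=G\cup H$ and use $P(G\cap H;B)+P(G\cup H;B)\le P(G;B)+P(H;B)$:
$$P(G\cap H;B)\le P(G;B)\qquad\text{whenever }G\setminus H\Subset B\tag{9}$$
(trivially if $P(G;B)=\infty$).

### 5.2 Parity: either $S$ meets every line or $S$ bounds

**Step 5. Build the parity double cover.** We want to count crossings of $S$ modulo $2$. Cover $M$ by finitely many strongly convex balls $B$, each either as in 5.1 or disjoint from $S$; intersections of such balls are connected. On $B\setminus S$ put $\chi_B=\sum_i1_{H_i^+}\in\mathbb Z_2$, and $\chi_B=0$ if $B\cap S=\emptyset$. This is locally constant, and it jumps across $S$ at each regular point since only one summand changes. On $B\cap B'$ the difference $\chi_B-\chi_{B'}$ is locally constant off $S$ and does not jump at regular points. So it extends to a locally constant function off the non-regular set, and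 by Step 3 it is a constant $c_{BB'}$. Since $S$ has empty interior, every nonempty triple intersection contains points off $S$, so $c_{BB'}+c_{B'B''}=c_{BB''}$. These constants define a principal $\mathbb Z_2$-bundle (double cover) $\mathcal P\to M$ (glue $B'\times\mathbb Z_2$ to $B\times\mathbb Z_2$ by adding $c_{BB'}$), and the $\chi_B$ define a section of $\mathcal P$ over $M\setminus S$. (If $S$ is a projective plane in the round space, a projective line meeting it once transversally changes the parity once, so $\mathcal P$ is nontrivial; if $S$ is a small embedded sphere, $\mathcal P$ is trivial.)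

**Step 6. If $\mathcal P$ is nontrivial, Crofton's formula finishes.** Since $\pi_1(M)=\mathbb Z_2$, a nontrivial $\mathcal P$ is nontrivial along every noncontractible loop. A noncontractible loop missing $S$ would carry a section of $\mathcal P$; so every noncontractible loop meets $S$. Let $\ell\subset S^3$ be a great circle missing $\{r\le\sigma\}$. Its image in $\mathbb{RP}^3$ is a projective line, a noncontractible loop in $\{r>\sigma\}$, doubly covered by $\ell$. It meets $S$, so $\ell$ meets the lift $\tilde S$ of $S\cap\{r>\sigma\}$ in at least two antipodal points. On $\{r>\sigma\}$ we have $g=g_0$. Crofton's formula $\int\#(\tilde S\cap\ell)\,d\mu(\ell)=\mathcal H^2(\tilde S)/2\pi$ (for a great sphere both sides are $2$) gives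
$$2(1-p(\sigma))\le\frac{2\,\mathcal H^2(S\cap\{r>\sigma\})}{2\pi}.$$
Hence $\operatorname{area}(\Sigma)\ge2\pi(1-p(\sigma))\ge a(\eta)$, contradicting our assumption.

**Step 7. If $\mathcal P$ is trivial, $S$ bounds a region $U$.** A global section gives constants $b_B$ with $c_{BB'}=b_B-b_{B'}$, so $\chi:=\chi_B-b_B$ is a global locally constant function on $M\setminus S$ that jumps at every regular point. Let $U=\{\chi=1\}$. Its boundary lies in $S$, and at each regular point $U$ lies on exactly one side of $S$, so
$$P(U)=\mathcal H^2(S)\le\operatorname{area}(\Sigma)<a(\eta).$$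
Regular points exist, as $\mathcal H^2(S)>0$, so $|U|>0$ and $|M\setminus U|>0$. Replacing $\chi$ by $\chi+1$ if necessary, assume $|U|\le V/2$.

### 5.3 Minimizing outside the region

**Step 8. Half-volume sets have large perimeter: if $|E|_g=V/2$, then $P(E)\ge a(\eta)$.** This will keep the volume constraint below from being active. Assume $P(E)<\infty$, and let $E'=E\setminus C_\sigma$, viewed in $(\mathbb{RP}^3,g_0)$. The torus $\{r=\sigma\}$ has $g_0$-area $\le2\pi^2\sigma$, so $P_{g_0}(E')\le P(E)+2\pi^2\sigma$. As $V-\pi^2=|C_\sigma|_g-|C_\sigma|_{g_0}$,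
$$|E'|_{g_0}-\tfrac{\pi^2}2=\tfrac12\big(|C_\sigma|_g-|C_\sigma|_{g_0}\big)-|E\cap C_\sigma|_g ,$$
whose absolute value is at most $\bar v$, since $0\le|E\cap C_\sigma|_g\le|C_\sigma|_g$. Lifting to $S^3$ doubles volume and perimeter. By monotonicity and symmetry of $I$, $2P_{g_0}(E')\ge I(\pi^2-2\bar v)$. So $P(E)\ge\frac12I(\pi^2-2\bar v)-2\pi^2\sigma\ge a(\eta)$.

**Step 9. Minimize.** Let $E$ minimize $P$ among sets with $E\supset U$ and $|E|\le V/2$. The class contains $U$; a minimizing sequence has an $L^1$-convergent subsequence by BV compactness, the constraints pass to the limit, and $P$ is lower semicontinuous, so $E$ exists. Since $P(E)\le P(U)<a(\eta)$, Step 8 gives $|E|<V/2$. Let $N=M\setminus E$ and let $\partial E$ denote the support of the perimeter measure. Our goal in Steps 10–12 is the following.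

**Claim 4.** $\partial E$ is a nonempty smooth closed embedded two-sided minimal surface, with $E$ and $N$ on its two sides.

The difficulty is the obstacle $S$, whose sheets cross each other, so that $\partial U$ is not smooth. The remedy is to treat the part of $N$ in each complementary region of $S$ separately: each part alone minimizes without any obstacle. Fix $x\in M$ and a ball $B$ about $x$ as in 5.1 (or disjoint from $S$) with $|B|<V/2-|E|$. Let $W_\alpha$ be the components of $B\setminus S$. Each lies in $U$ or in $M\setminus U$; let $\mathcal A$ index the latter. They have finite perimeter in $B$, since $\partial W_\alpha\cap B\subset S$. Put $N_\alpha=N\cap W_\alpha$ for $\alpha\in\mathcal A$. As $N\cap U=\emptyset$, $N\cap B=\bigcup_{\mathcal A}N_\alpha$.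

**Step 10. Perimeter is additive over the regions.** This lets us compare the regions one at a time. *If $G\subset B\setminus U$ and $P(G;B)<\infty$, then $P(G;B)=\sum_{\alpha\in\mathcal A}P(G\cap W_\alpha;B)$.* Near a regular point of $S$, exactly one of the two sides lies outside $U$, and it lies in a single $W_\alpha$. So every point of $B$ off the closed $\mathcal H^2$-null set of non-regular points has a neighborhood in which, modulo null sets, either $G$ is empty or $G$ agrees with one $G\cap W_\alpha$ and the others are empty. Off the null set the perimeter measures therefore add up. The null set carries no perimeter of $G$ or of any $G\cap W_\alpha$, as all have finite perimeter.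

In the same way: *if $G\subset\bigcap_iH_i$ with $P(G;B)<\infty$, where $H_i$ is a chosen side of $D_i$ for each $i$, then $P(G;B)=\sum_\beta P(G\cap W_\beta;B)$ over the components $W_\beta$ of $B\setminus S$ contained in $\bigcap_iH_i$.* Each component lies on one side of every $D_i$, so it is contained in $\bigcap_iH_i$ or disjoint from it. Near a regular point of $S$ in $D_i$ only one side lies in $H_i$, and it belongs to a single component.

**Step 11. Each $N_\alpha$ minimizes perimeter in $B$, with no constraint.** Let $G\,\triangle\,N_\alpha\Subset B$ and $P(G;B)<\infty$. Let $H_i$ be the side of $D_i$ containing the connected set $W_\alpha$. Since $N_\alpha\subset W_\alpha\subset H_i$, we have $G\setminus H_i\subset G\setminus N_\alpha\Subset B$. Applying (9) successively to $G$, $G\cap H_1$, $G\cap H_1\cap H_2$, and so on gives $P(G\cap\bigcap_iH_i;B)\le P(G;B)$. By the second part of Step 10, $G_2:=G\cap W_\alpha$ satisfies $P(G_2;B)\le P(G;B)$. Put $N'=(N\setminus N_\alpha)\cup G_2$. Since $G_2\subset W_\alpha\subset M\setminus U$, the set $M\setminus N'$ contains $U$. Its volume is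 at most $|E|+|B|\le V/2$. It differs from $E$ only in $N_\alpha\,\triangle\,G_2\subset N_\alpha\,\triangle\,G\Subset B$. So it is a competitor, and $P(N;B)\le P(N';B)$. By the first part of Step 10 both sides are sums over $\mathcal A$ that differ only in the term $\alpha$. Hence $P(N_\alpha;B)\le P(G_2;B)\le P(G;B)$. (If $B\cap S=\emptyset$, there is one component and no $D_i$; the argument is the same, or $N\cap B$ is empty.)

**Step 12. Regularity: proof of Claim 4.** By the regularity theory for perimeter minimizers in dimension $3$, each $\Gamma_\alpha=\operatorname{spt}D1_{N_\alpha}\cap B$ is a smooth embedded minimal surface with $N_\alpha$ locally on exactly one side. If $\Gamma_\alpha$ meets $\frac12B$, the volume density estimate for minimizers bounds $|N_\alpha|$ below by a fixed positive constant; since the $N_\alpha$ are disjoint, only finitely many $\Gamma_\alpha$ meet $\frac12B$.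

The $\Gamma_\alpha$ are pairwise disjoint. Suppose $\Gamma_\alpha$ and $\Gamma_\beta$, $\alpha\ne\beta$, met at $y$. Since $N_\alpha,N_\beta$ are disjoint, the tangent planes at $y$ agree and $N_\alpha,N_\beta$ lie on opposite sides; so one graph lies on one side of the other, and by the maximum principle $\Gamma_\alpha=\Gamma_\beta$ near $y$. This common piece lies in $\overline{W_\alpha}\cap\overline{W_\beta}\cap B\subset S$, because an open component containing one of its points would meet, and hence equal, both $W_\alpha$ and $W_\beta$. The piece has positive $\mathcal H^2$-measure, so it contains a regular point $z$ of $S$. Near $z$, $S$ is a single disc that contains the piece, hence coincides with it, and $N$ occupies both sides. This contradicts that $U$ occupies one side.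

Finally, near a point of $\Gamma_\alpha\cap\frac12B$ choose a small connected neighborhood in $\frac12B$ avoiding all other $\Gamma_\beta$. There every other $N_\beta$ is null or of full measure, hence null since it is disjoint from $N_\alpha$, which has positive measure there. So $N=N_\alpha$ in that neighborhood. At points of $\frac12B$ on no $\Gamma_\alpha$ there is no perimeter of $N$ nearby, by Step 10. So $\partial E\cap\frac12B$ is the disjoint union of the $\Gamma_\alpha\cap\frac12B$, with $N$ on one side and $E$ on the other. As $x$ was arbitrary, Claim 4 follows; $\partial E\ne\emptyset$ since $0<|U|\le|E|<V$.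

### 5.4 Stability and the two Killing fields

**Step 13. Every component $\Gamma$ of $\partial E$ has $\lambda_1(\Gamma)\ge0$.** Only outward variations are allowed, and they suffice. Let $\varphi\ge0$ on $\Gamma$. Pushing $E$ outward along $\varphi\nu$ near $\Gamma$ gives, for small times, sets that contain $E\supset U$ and have volume $\le V/2$, since $|E|<V/2$. These are competitors, so the area at small positive times is at least that at time $0$. The first derivative at time $0$ vanishes, as $\Gamma$ is minimal; hence the second variation at $\varphi$ is $\ge0$. Apply this to the first eigenfunction of the Jacobi operator, which can be chosen positive.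

**Step 14. $\Gamma$ is an invariant torus.** Here the symmetry pays off. $\Gamma$ is connected, closed, embedded and two-sided. It separates $M$, since otherwise a loop crossing it once would make the intersection number with $\Gamma$ a nonzero homomorphism $\pi_1(M)=\mathbb Z_2\to\mathbb Z$. So $\Gamma=\partial\Omega$ for a domain $\Omega$. Let $K\in\{\partial_\theta,\partial_t\}$ and $k=\langle K,\nu\rangle$ on $\Gamma$. The flow of $K$ moves $\Gamma$ through minimal surfaces, so $Lk=0$. Since Killing fields are divergence free, $\int_\Gamma k=\pm\int_\Omega\operatorname{div}K=0$. If $k\not\equiv0$, then $0$ is an eigenvalue, and $\lambda_1\ge0$ forces $\lambda_1=0$ with $k$ a first eigenfunction. Then $k$ has no zeros, contradicting $\int_\Gamma k=0$. So both Killing fields are tangent to $\Gamma$.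

Where $0<r<\frac\pi2$ they are linearly independent and span the tangent plane of $\Gamma$, so $r$ is locally constant on $\Gamma\cap\{0<r<\frac\pi2\}$. This set is nonempty because $\{r=0\}$ and $\{r=\frac\pi2\}$ are curves. If $r_*$ is a value of $r$ there, then $\Gamma\cap\{r=r_*\}$ is open and closed in $\Gamma$, so $\Gamma\subset\{r=r_*\}$. Being a closed surface in a connected one, $\Gamma=\{r=r_*\}$.

**Step 15. Contradiction.** It remains to compare areas. By Step 4 of Section 4, $r_*=\frac\pi4$ and $\operatorname{area}(\Gamma)=\pi^2$. But $\operatorname{area}(\Gamma)\le P(E)\le P(U)<a(\eta)\le2\pi<\pi^2$. This proves Proposition 3. $\blacksquare$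

## 6. Comparing $d_g$ with the pulled distance

**Proposition 5.** Let $\kappa'=e^{-\Lambda}\ge\kappa$ and $U_\sigma=\{r\ge\sqrt\sigma\}$ (note $\sqrt\sigma>\sigma$). For $x,y\in U_\sigma$,
$$(1-\sqrt\sigma)\,d_\kappa(x,y)\le d_g(x,y)\le d_\kappa(x,y)+2\rho+2\sigma+(\kappa'-\kappa)\tfrac\pi2.\tag{10}$$

**Step 1. Upper bound.** We turn each path allowed in (1) into a $g$-path that is only slightly longer. Let $p\in\gamma$. Let $x'$ be the first point with $r=\sigma$ on a $g_0$-minimizing geodesic from $x$ to $p$, and $p'\in\gamma$ its radial projection. Then $d_\gamma(p',p)=\bar d(p',p)\le\sigma+\bar d(x',p)$. The stretch from $x$ to $x'$ lies where $g=g_0$, so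
$$d_g(x,p)\le\bar d(x,x')+\rho+\kappa'd_\gamma(p',p)\le\bar d(x,p)+\rho+\sigma .$$
Next, $d_g(x,y)\le\bar d(x,y)+2\rho+2\sigma$. This is clear if some minimizing $g_0$-geodesic avoids $\overline{C_\sigma}$. Otherwise let $x',y'$ be the first and last points in $\overline{C_\sigma}$ of such a geodesic, with radial projections $p',q'$. Then $d_g(x',y')\le2\rho+\kappa'\bar d(p',q')\le2\rho+2\sigma+\bar d(x',y')$. Finally, for $p,q\in\gamma$,
$$d_g(x,y)\le d_g(x,p)+\kappa'd_\gamma(p,q)+d_g(q,y),\qquad\kappa'd_\gamma\le\kappa d_\gamma+(\kappa'-\kappa)\tfrac\pi2,$$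
as $d_\gamma\le\frac\pi2$. Together these bound $d_g(x,y)$ by each quantity in (1) plus the stated error.

**Step 2. Lower bound.** We map $(M,g)$ to $X_{\kappa'}$ by crushing the tube to the string, and show that this map hardly stretches. Let $\Psi(r,\theta,t)=(\varrho(r),\theta,t)$ with $\varrho=0$ for $r\le\sigma$, $\varrho(r)=r$ for $r\ge\sqrt\sigma$, and $\varrho$ linear in between. The slope there is $\frac{\sqrt\sigma}{\sqrt\sigma-\sigma}=\frac1{1-\sqrt\sigma}$, and $\varrho\le r$. The map $\Psi$ is well defined on $\mathbb{RP}^3$ and Lipschitz. Let $\alpha$ be a piecewise smooth curve. Then $\Psi\circ\alpha$ is Lipschitz into $X_{\kappa'}$, and its length is the integral of its metric derivative, the limit of $d_{\kappa'}(\Psi\alpha(\tau+h),\Psi\alpha(\tau))/|h|$, which exists for a.e. $\tau$. (For a curve in $\gamma$ with coordinate $t(\tau)$ the metric derivative is $\kappa'|\dot t|$, because $d_{\kappa'}=\kappa'd_\gamma$ on $\gamma$.)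

* At times with $r<\sigma$ the image is in $\gamma$, and the metric derivative is $\le\kappa'|\dot t|\le|\dot\alpha|_g/\cos\sigma$, since $g\ge w^2\cos^2r\,dt^2\ge\kappa'^2\cos^2\sigma\,dt^2$ on $\overline{C_\sigma}$.
* At a.e. time in the closed set $\{r\circ\alpha=\sigma\}$ the metric derivative exists and the time is an accumulation point of the set, so the derivative can be computed along times in the set. There the image is in $\gamma$, and the same bound holds.
* On $\{r>\sigma\}$ we have $g=g_0$ and $d_{\kappa'}\le\bar d$, and $\Psi$ stretches $g_0$-lengths by at most $\max\{\frac1{1-\sqrt\sigma},\frac1{\cos\sqrt\sigma}\}=\frac1{1-\sqrt\sigma}$. The factors are $\varrho'$ in the $r$-direction, $\sin\varrho/\sin r\le1$ in $\theta$, and $\cos\varrho/\cos r$ in $t$, which is $1$ for $r\ge\sqrt\sigma$. Here $\cos\sqrt\sigma\ge1-\frac\sigma2\ge1-\sqrt\sigma$.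

Since also $\cos\sigma\ge1-\sqrt\sigma$, $\Psi$ increases lengths by a factor at most $(1-\sqrt\sigma)^{-1}$. As $\Psi=\iota$ on $U_\sigma$, and $d_\kappa\le d_{\kappa'}$ because $\kappa\le\kappa'$, we get $d_\kappa\le d_{\kappa'}\le(1-\sqrt\sigma)^{-1}d_g$ on $U_\sigma$. $\blacksquare$

## 7. Convergence to $X_\kappa$

We now prove the first part of Theorem 1. Fix $\kappa\in[0,1)$.

**Step 1. Choose the sequence and normalize $\operatorname{MinA}$.** Let $\eta_n=1/n$ with $n$ so large that $a(\eta_n)>0$. Let $\Lambda_n=-\log\kappa$ if $\kappa>0$ and $\Lambda_n=n$ if $\kappa=0$, so that $\kappa'_n=e^{-\Lambda_n}\ge\kappa$ and $\kappa'_n\to\kappa$. Let $g_n$ be the metric of Section 4, with $\sigma_n=\eta_n/10$ and tube length $\rho_n$, and let $m_n=\operatorname{MinA}(g_n)$. By Proposition 3, and by (2) with $\operatorname{MinA}\le\mathcal A$,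
$$a(\eta_n)\le m_n\le\frac{12\pi}{6-\eta_n},\qquad\text{so }m_n\to2\pi .$$
Put $\hat g_n=\lambda_n^2g_n$ with $\lambda_n^2=2\pi/m_n\to1$. Then $\operatorname{MinA}(\hat g_n)=2\pi$ and $\operatorname{Scalar}(\hat g_n)\ge(6-\eta_n)m_n/2\pi\to6$. By (8), $\operatorname{Vol}(g_n)=\pi^2-|C_{\sigma_n}|_{g_0}+|C_{\sigma_n}|_{g_n}\to\pi^2$, so $\operatorname{Vol}(\hat g_n)\to\pi^2$. Since $\rho_n,\sigma_n,\kappa_n'-\kappa\to0$, $\lambda_n\to1$ and $d_\kappa\le\frac\pi2$, (10) provides $\delta_n>0$ with $\delta_n\to0$ and
$$|d_{\hat g_n}-d_\kappa|\le2\delta_n\quad\text{on }U_n:=\{r\ge\sqrt{\sigma_n}\}.\tag{11}$$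
Moving radially outward, every point of $M$ lies within $\hat g_n$-distance $\lambda_n(\rho_n+\sqrt{\sigma_n})\to0$ of $U_n$. Hence $\limsup\operatorname{Diam}(\hat g_n)\le\frac\pi2$. Given $\varepsilon_j,V_0>\pi^2,D_0>\frac\pi2$, choose an increasing sequence $n_j$, $j\ge2$, such that for $M_j=(M,\hat g_{n_j})$ all four hypotheses hold for all $j\ge2$. It remains to show $(M,\hat g_n)\to X_\kappa$.

**Step 2. $(X_\kappa,d_\kappa,\Xi_\kappa)$ is a compact integral current space of mass $\pi^2$.** This makes the limit legitimate. Write $\bar B$ and $B_\kappa$ for open balls of $\bar d$ and $d_\kappa$. Let $x\notin\gamma$ and $\beta_x=\bar d(x,\gamma)$. Paths through $\gamma$ starting at $x$ have length $\ge\beta_x$, so $B_\kappa(x,\epsilon)=\iota(\bar B(x,\epsilon))$ for $\epsilon\le\beta_x$. Two points of $\bar B(x,\beta_x/2)$ are each farther than $\beta_x/2$ from $\gamma$, so a path between them through $\gamma$ has length $>\beta_x$, more than their $\bar d$-distance; hence $d_\kappa=\bar d$ on $\bar B(x,\beta_x/2)$. So $\iota$ is a local isometry and injective off $\gamma$, and $\|\Xi_\kappa\|$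 is round volume there. Also $\|\Xi_\kappa\|(\iota(\gamma))\le|\gamma|=0$, so $\mathbf M(\Xi_\kappa)=\pi^2$. For $p\in\gamma$, $\|\Xi_\kappa\|(B_\kappa(p,\epsilon))\ge|\bar B(p,\epsilon)|$ since $\iota$ is $1$-Lipschitz. So every point has positive lower density. The space is compact as a continuous image of $\mathbb{RP}^3$, and $\Xi_\kappa$ is an integral current without boundary, as a Lipschitz push-forward of one.

**Step 3. A common metric space.** To estimate $d_{\mathcal F}$ we need both spaces in one place. On $Z=M\sqcup X_\kappa$ extend $d_{\hat g_n}$ and $d_\kappa$ by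
$$D(x,y)=\inf_{z\in U_n}\big(d_{\hat g_n}(x,z)+\delta_n+d_\kappa(\iota z,y)\big),\qquad x\in M,\ y\in X_\kappa .$$
Then $D\ge\delta_n>0$ between the two parts. For $x,x'\in M$ and $y\in X_\kappa$, $D(x,y)+D(x',y)$ is at least an infimum over $z,z'\in U_n$ of
$$d_{\hat g_n}(x,z)+d_{\hat g_n}(x',z')+2\delta_n+d_\kappa(\iota z,\iota z')\ \ge\ d_{\hat g_n}(x,z)+d_{\hat g_n}(z,z')+d_{\hat g_n}(z',x')\ \ge\ d_{\hat g_n}(x,x'),$$
by (11). For $x\in M$ and $y,y'\in X_\kappa$, in the same way, $D(x,y)+D(x,y')$ is at least an infimum of $d_\kappa(\iota z,y)+d_\kappa(\iota z',y')+2\delta_n+d_{\hat g_n}(z,z')\ge d_\kappa(y,y')$. The remaining inequalities $D(x,y)\le d_{\hat g_n}(x,x')+D(x',y)$ and $D(x,y)\le D(x,y')+d_\kappa(y',y)$ are immediate. So $D$ is a metric, and $D(z,\iota z)\le\delta_n$ for $z\in U_n$. Let $e:Z\to\ell^\infty(Z)$, $e(z)=D(z,\cdot)$, be the isometric Kuratowski embedding.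

**Step 4. A thin filling.** We join $U_n$ to its image by straight segments in $\ell^\infty(Z)$:
$$h:U_n\times[0,\delta_n]\to\ell^\infty(Z),\qquad h(z,\tau)=e(z)+\tfrac\tau{\delta_n}\big(e(\iota z)-e(z)\big).$$
Give $U_n$ its intrinsic $g_0$-metric. Since $\hat g_n=\lambda_n^2g_0$ there, $e|_{U_n}$ is $\lambda_n$-Lipschitz, $e\circ\iota$ is $1$-Lipschitz, and $h$ is $1$-Lipschitz in $\tau$ because $D(z,\iota z)\le\delta_n$. For $n$ large $h$ is $3$-Lipschitz for the product metric. The boundary of $[\![U_n]\!]\times[\![0,\delta_n]\!]$ consists of the two ends and the side $[\![\partial U_n]\!]\times[\![0,\delta_n]\!]$. With suitable signs let $\mathcal B=\pm h_\#([\![U_n]\!]\times[\![0,\delta_n]\!])$ and $\mathcal R=\pm h_\#([\![\partial U_n]\!]\times[\![0,\delta_n]\!])$. Then $e_\#[\![U_n]\!]-(e\circ\iota)_\#[\![U_n]\!]=\partial\mathcal B+\mathcal R$, and adding the parts over the tube,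
$$e_\#[\![M]\!]-e_\#\Xi_\kappa=\partial\mathcal B+\mathcal R+e_\#[\![M\setminus U_n]\!]-(e\circ\iota)_\#[\![C_{\sqrt{\sigma_n}}]\!].\tag{12}$$
Therefore
$$d_{\mathcal F}\big((M,\hat g_n),X_\kappa\big)\le3^4\delta_n\pi^2+3^3\delta_n\mathcal H^2_{g_0}(\partial U_n)+|C_{\sqrt{\sigma_n}}|_{\hat g_n}+|C_{\sqrt{\sigma_n}}|_{g_0}\to0 .$$
Here $\mathcal H^2_{g_0}(\partial U_n)\le\pi^2$, and $|C_{\sqrt{\sigma_n}}|_{\hat g_n}\le\lambda_n^3\big(|C_{\sigma_n}|_{g_n}+|C_{\sqrt{\sigma_n}}|_{g_0}\big)\to0$ by (8). Since $\operatorname{Vol}(\hat g_n)\to\pi^2=\mathbf M(\Xi_\kappa)$, this is $V\mathcal F$-convergence.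

**Step 5. Gromov–Hausdorff convergence.** The same space $Z$ serves. Points of $U_n$ and their images are $D$-within $\delta_n$ of each other. Every point of $M$ is within $\lambda_n(\rho_n+\sqrt{\sigma_n})$ of $U_n$, and every point of $X_\kappa$ is within $\sqrt{\sigma_n}$ of $\iota(U_n)$. So the Hausdorff distance of $M$ and $X_\kappa$ in $Z$ tends to $0$.

## 8. Telling the $X_\kappa$ apart, and the answers to (a) and (b)

**Step 1. The string can be recovered from ball volumes.** This proves non-isometry. Let $\beta(\epsilon)$ be the volume of an $\epsilon$-ball in $\mathbb{RP}^3$. On $X_\kappa$, $\mathcal H^3$ is round volume off $\iota(\gamma)$, by Step 2 of Section 7, and $\mathcal H^3(\iota(\gamma))=0$. If $x\notin\gamma$, all small balls at $x$ have $\mathcal H^3$-measure $\beta(\epsilon)$. Let $p\in\gamma$, $\kappa<1$, $0<\epsilon<\frac\pi4$. Choose $q\in\gamma$ with $\epsilon<d_\gamma(p,q)<\frac\pi2$ and $\kappa\,d_\gamma(p,q)<\epsilon$; since $\kappa<1$, a distance slightly larger than $\epsilon$ will do. Then $d_\kappa(p,q)<\epsilon<\bar d(p,q)$. So $B_\kappa(p,\epsilon)\supset\iota(\bar B(p,\epsilon))$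 also contains the image of a small $\bar d$-ball about $q$ disjoint from $\bar B(p,\epsilon)$, and $\mathcal H^3(B_\kappa(p,\epsilon))>\beta(\epsilon)$.

Hence, for $\kappa<1$, the set of points whose small balls do not all have $\mathcal H^3$-measure $\beta(\epsilon)$ is exactly $\iota(\gamma)\ne\emptyset$; for $\kappa=1$ it is empty, as $X_1=\mathbb{RP}^3$. Isometries preserve this set, and its $d_\kappa$-diameter is $\kappa\frac\pi2$ because $d_\kappa=\kappa d_\gamma$ on $\gamma$. So the $X_\kappa$, $\kappa\in[0,1]$, are pairwise non-isometric. This completes the proof of Theorem 1. $\blacksquare$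

**Step 2. Proof of Corollary 2.** We specialize the rate. Let $\kappa<1$ and take $\varepsilon_j=6/j$, so that $6-\varepsilon_j=\frac{6(j-1)}j$. The manifolds $M_j$ of Theorem 1 satisfy all hypotheses of the Problem, and $M_j\xrightarrow{V\mathcal F}X_\kappa$ with $\operatorname{Vol}(M_j)\to\pi^2$. If $M_j\xrightarrow{\mathcal F}\mathbb{RP}^3$ held, the triangle inequality would give $d_{\mathcal F}(X_\kappa,\mathbb{RP}^3)=0$. By the Sormani–Wenger theorem $X_\kappa$ would then be isometric to $\mathbb{RP}^3=X_1$, contradicting Step 1. So the assertion in (a) is false. Since $V\mathcal F$-convergence includes $\mathcal F$-convergence, the answer to (b) is no. For $\kappa=0$ the limit is $\mathbb{RP}^3$ with a closed geodesic collapsed to a point. Finally, interleave the sequences for two values $\kappa_1\ne\kappa_2$ in $[0,1)$, taking $M_j$ from the first for even $j$ and from the second for odd $j$. All hypotheses still hold. An $\mathcal F$-limit would be at $d_{\mathcal F}$-distance $0$ from both $X_{\kappa_1}$ and $X_{\kappa_2}$, forcing $d_{\mathcal F}(X_{\kappa_1},X_{\kappa_2})=0$, so the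 two would be isometric, which they are not. $\blacksquare$
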